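\title{Generators of the ideal of a sparse two-factor analysis model}

\begin{abstract}
A sparse two-factor analysis model consists of the covariance matrices $\Lambda\Lambda^{\top}+\Omega$, where $\Omega$ is a positive diagonal matrix and $\Lambda$ has two columns with a prescribed pattern of zeros. We prove that the ideal of polynomial relations among the off-diagonal entries is generated by the off-diagonal $3\times3$ minors, the pentads, and the entries and $2\times2$ minors whose vanishing is forced by the zero pattern. We also give a smaller generating set and decide in which degrees $\ge3$ minimal generators occur. The proof collapses the nodes with a single latent parent to two nodes and reduces the statement to the theorem of Brouwer and Draisma on the full two-factor model. The reduction rests on a divisibility property of the inner product of two vectors in algebras generated by entries of a Gram matrix.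
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and its ideal}

A \emph{sparse two-factor analysis graph} $G$ has two \emph{latent} nodes $h_1,h_2$, a finite set $V$ of \emph{observed} nodes, and directed edges of the form $h_k\to v$ with $v\in V$ only. Let $A_k\subseteq V$ be the set of children of $h_k$. The \emph{model} of $G$ is the set of covariance matrices
\[
\Sigma=\Lambda\Lambda^{\top}+\Omega ,
\]
where $\Omega$ is diagonal with positive diagonal entries and $\Lambda=(\lambda_{vk})\in\mathbb R^{V\times2}$ satisfies $\lambda_{vk}=0$ whenever $v\notin A_k$. For fixed $\Lambda$ the diagonal of $\Sigma$ ranges over an open set. Hence a polynomial in the entries of $\Sigma$ vanishes on the model if and only if its coefficients with respect to the diagonal entries do, and it suffices to study the relations among the off-diagonal entries.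

From now on $\Sigma=(\sigma_{vw})$ is a symmetric matrix of indeterminates, $\sigma_{vw}=\sigma_{wv}$, and $Q=\mathbb R[\sigma_{vw}: v\ne w\in V]$. The \emph{ideal of the model} is $I(G)=\ker\Phi$, where
\[
\Phi\colon Q\to\mathbb R[\lambda_{vk}: v\in A_k],\qquad \sigma_{vw}\mapsto\sum_{k:\;v,w\in A_k}\lambda_{vk}\lambda_{wk}.
\]
A real polynomial that vanishes at all real points is zero, so $I(G)$ is also the set of polynomials in the off-diagonal entries that vanish on the model.

It helps to think of the rows $\lambda_v\in\mathbb R^2$ of $\Lambda$ as vectors in the plane, so that $\Phi(\sigma_{vw})=\lambda_v\cdot\lambda_w$. Put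
\[
X=A_1\setminus A_2,\qquad Y=A_2\setminus A_1,\qquad S=A_1\cap A_2,\qquad O=V\setminus(A_1\cup A_2).
\]
The vectors indexed by $X$ lie on the first axis, those indexed by $Y$ lie on the second axis, those indexed by $S$ are arbitrary, and those indexed by $O$ are zero. The \emph{full} two-factor model on $V$ is the case $S=V$.

\subsection{Three families of relations}

For disjoint sets $R,C\subseteq V$ with $|R|=|C|$, the minor $\det\Sigma_{R,C}$ involves no diagonal entry; it is called an \emph{off-diagonal minor}. On the model, a submatrix $\Sigma_{R,C}$ with $R\cap C=\emptyset$ is a submatrix of $\Lambda\Lambda^{\top}$, which has rank at most $2$. So all off-diagonal $3\times3$ minors vanish.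

The zero pattern forces smaller ranks. For disjoint $R,C\subseteq V$ let $r(R,C)$ be the number of latent nodes $h_k$ with $A_k\cap R\ne\emptyset$ and $A_k\cap C\neq\emptyset$. On the model, $\Sigma_{R,C}$ is a sum of $r(R,C)$ matrices of rank at most $1$, one for each such $h_k$. Let $M_{\le1}(G)$ be the set of all off-diagonal minors of size $r(R,C)+1$ of the matrices $\Sigma_{R,C}$ with $r(R,C)\le1$. It contains, in particular, every $\sigma_{vw}$ such that $v\ne w$ have no common latent parent.

An off-diagonal $3\times3$ minor needs six nodes, but the full model already satisfies a relation on five. For five distinct nodes, labeled $1,\dots,5$, the \emph{pentad} of Kelley is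
\begin{equation}\label{eq:pentad}
\begin{aligned}
\mathrm{Pent}={}&\sigma_{12}\sigma_{13}\sigma_{24}\sigma_{35}\sigma_{45}-\sigma_{12}\sigma_{13}\sigma_{25}\sigma_{34}\sigma_{45}-\sigma_{12}\sigma_{14}\sigma_{23}\sigma_{35}\sigma_{45}\\
&+\sigma_{12}\sigma_{14}\sigma_{25}\sigma_{34}\sigma_{35}+\sigma_{12}\sigma_{15}\sigma_{23}\sigma_{34}\sigma_{45}-\sigma_{12}\sigma_{15}\sigma_{24}\sigma_{34}\sigma_{35}\\
&+\sigma_{13}\sigma_{14}\sigma_{23}\sigma_{25}\sigma_{45}-\sigma_{13}\sigma_{14}\sigma_{24}\sigma_{25}\sigma_{35}-\sigma_{13}\sigma_{15}\sigma_{23}\sigma_{24}\sigma_{45}\\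
&+\sigma_{13}\sigma_{15}\sigma_{24}\sigma_{25}\sigma_{34}-\sigma_{14}\sigma_{15}\sigma_{23}\sigma_{25}\sigma_{34}+\sigma_{14}\sigma_{15}\sigma_{23}\sigma_{24}\sigma_{35}.
\end{aligned}
\end{equation}
Lemma~\ref{lem:pentad} shows that it arises by eliminating a diagonal entry from two $3\times3$ minors and that a change of labeling changes only its sign. We may therefore speak of the pentad on a $5$-element set.

\subsection{Results}

Let $J(G)\subseteq Q$ be the ideal generated by all off-diagonal $3\times 3$ minors, all pentads, and $M_{\le1}(G)$. The question studied here, which is taken from Drton, Grosdos, Portakal and Sturma \cite{DGPS}, is whether $I(G)=J(G)$. For the full model, $M_{\le1}(G)$ is empty and the equality is a theorem of Brouwer and Draisma \cite{BD}, recalled as Theorem~\ref{thm:BD}. In view of that theorem, the question asks whether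
\[
I(G)=I_{\mathrm{full}}(V)+\langle M_{\le1}(G)\rangle ,
\]
where $I_{\mathrm{full}}(V)$ is the ideal of the full model on $V$. This is the natural guess, but it is not automatic: $I(G)$ is prime, being the kernel of a map to a domain, while the sum of a prime ideal and further equations need not be prime. Example~\ref{ex:split} shows this happening when the $2\times2$ minors are left out.

\begin{theorem}\label{thm:main}
$I(G)=J(G)$ for every sparse two-factor analysis graph $G$.
\end{theorem}

We prove a sharper statement. Let $\mathfrak m\subseteq Q$ be the ideal generated by all variables. A homogeneous element $f$ of a homogeneous ideal $I$ is a \emph{minimal generator} if $f\notin\mathfrak mI$; equivalently, $f$ does not lie in the ideal generated by the elements of $I$ of smaller degree.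

\begin{theorem}\label{thm:refined}
Let $G$ be a sparse two-factor analysis graph.
\begin{itemize}
\item[(i)] The ideal $I(G)$ is generated by
\begin{itemize}
\item[(a)] the variables $\sigma_{vw}$ such that $v\ne w$ have no common latent parent;
\item[(b)] the off-diagonal $2\times2$ minors $\det\Sigma_{R,C}$ with $R\subseteq X$, $C\subseteq A_1$, or with $R\subseteq Y$, $C\subseteq A_2$;
\item[(c)] the off-diagonal $3\times3$ minors $\det\Sigma_{R,C}$ with $R,C\subseteq A_1\cup A_2$ such that each of $R$, $C$ contains at most one element of $X$ and at most one element of $Y$;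
\item[(d)] the pentads on $5$-element subsets of $A_1\cup A_2$ with at most one element of $X$ and at most one element of $Y$.
\end{itemize}
\item[(ii)] Every pentad in (d) is a minimal generator of $I(G)$. All other pentads lie in $\langle M_{\le1}(G)\rangle$.
\item[(iii)] $I(G)$ has a minimal generator of degree $5$ if and only if
\[
|S|+\min(1,|X|)+\min(1,|Y|)\ge5,
\]
and one of degree $3$ if and only if
\[
|S|+\min(2,|X|)+\min(2,|Y|)\ge6.
\]
It has no minimal generator of degree $4$ or of degree greater than $5$. If neither inequality holds, then $I(G)=\langle M_{\le1}(G)\rangle$.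
\end{itemize}
\end{theorem}

For instance, neither inequality holds when $|S|\le1$. Polynomials of types (a) and (b) belong to $M_{\le1}(G)$: for (a) we have $r(\{v\},\{w\})=0$, and for $R\subseteq X$, $C\subseteq A_1$ only $h_1$ is counted, so $r(R,C)=1$.

Throughout, $\mathbb N=\{0,1,2,\dots\}$. The letters $x,x',x_1,\dots$ denote elements of $X$, the letters $y,y',y_1,\dots$ denote elements of $Y$.

\section{Two graphs on five nodes}\label{sec:examples}

On five nodes there is no off-diagonal $3\times3$ minor, so by Theorem~\ref{thm:BD} the ideal of the full model is generated by one pentad. The two examples below show what happens to it when edges are removed.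

\begin{example}\label{ex:split}
Let $X=\{1,2\}$, $Y=\{3\}$, $S=\{4,5\}$. The variables of type (a) are $\sigma_{13}$ and $\sigma_{23}$. Only the fourth and the sixth term of \eqref{eq:pentad} avoid them, so
\[
\mathrm{Pent}\equiv\sigma_{12}\,\sigma_{34}\,\sigma_{35}\,(\sigma_{14}\sigma_{25}-\sigma_{15}\sigma_{24})\pmod{\sigma_{13},\sigma_{23}} .
\]
Thus $I_{\mathrm{full}}(V)+\langle\sigma_{13},\sigma_{23}\rangle$ is not prime. The last factor is the only minor of type (b); it records that $\lambda_1$ and $\lambda_2$ are parallel, which does not follow from $\lambda_1\cdot\lambda_3=\lambda_2\cdot\lambda_3=0$ when $\lambda_3=0$. Theorem~\ref{thm:refined} gives $I(G)=\langle\sigma_{13},\sigma_{23},\sigma_{14}\sigma_{25}-\sigma_{15}\sigma_{24}\rangle$.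
\end{example}

\begin{example}\label{ex:prime}
Let $X=\{1\}$, $Y=\{2\}$, $S=\{3,4,5\}$. If $r(R,C)\le1$, then $R$ or $C$ is contained in $X$ or in $Y$ and has at most one element, so $M_{\le1}(G)=\{\sigma_{12}\}$. Theorem~\ref{thm:main} asserts that $I(G)=\langle\sigma_{12},\mathrm{Pent}\rangle$. We prove this by hand.

Write $u_i=\sigma_{1i}$, $v_i=\sigma_{2i}$ for $i\in S$, and $\lambda_1=(a,0)$, $\lambda_2=(0,b)$, $\lambda_i=(\alpha_i,\beta_i)$. Then $\Phi(u_i)=a\alpha_i$, $\Phi(v_i)=b\beta_i$, and
\begin{equation}\label{eq:three}
\Phi(\sigma_{ij})=\alpha_i\alpha_j+\beta_i\beta_j=a^{-2}\,\Phi(u_iu_j)+b^{-2}\,\Phi(v_iv_j)\qquad(i\ne j\in S).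
\end{equation}
These are three linear equations for the two quantities $a^{-2},b^{-2}$. Therefore $\Phi$ kills
\begin{align*}
\delta&=\det\begin{pmatrix}\sigma_{45}&u_4u_5&v_4v_5\\ \sigma_{35}&u_3u_5&v_3v_5\\ \sigma_{34}&u_3u_4&v_3v_4\end{pmatrix}\\
&=\sigma_{45}\,u_3v_3(u_5v_4-u_4v_5)-\sigma_{35}\,u_4v_4(u_5v_3-u_3v_5)+\sigma_{34}\,u_5v_5(u_4v_3-u_3v_4),
\end{align*}
and $-\delta$ is the sum of the last six terms of \eqref{eq:pentad}, that is, $\mathrm{Pent}\equiv-\delta\pmod{\sigma_{12}}$. The polynomial $\delta$ is irreducible: it is a linear form in $\sigma_{45},\sigma_{35},\sigma_{34}$, so in a factorization one factor would be free of these variables and divide all three coefficients, which are coprime.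

Let $f\in I(G)$ be free of $\sigma_{12}$, and let $c$ be the coefficient of $\sigma_{34}$ in $\delta$. Division with respect to $\sigma_{34}$ gives $c^nf=g\delta+f_0$ with $f_0$ free of $\sigma_{34}$, and $f_0\in I(G)$. The images of the eight variables $u_i,v_i,\sigma_{45},\sigma_{35}$ are algebraically independent. Indeed, solving the first two equations \eqref{eq:three} by Cramer's rule (the determinant is $\Phi(c)\neq0$) shows that the field they generate contains $a^2$ and $b^2$, and $\mathbb R(a,b,\alpha_i,\beta_i)$ is algebraic over it. Hence $f_0=0$, so $\delta$ divides $c^nf$ and therefore $f$.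
\end{example}

In Example~\ref{ex:prime} the only condition added to the full model is the orthogonality $\lambda_1\cdot\lambda_2=0$, and the sum of ideals stays prime. The squared lengths $a^2,b^2$ do not belong to the image of $Q$, yet they govern the relation. Both features persist in general, and the proof has three steps.

\begin{enumerate}
\item \emph{Collapse} (Section~\ref{sec:collapse}). Modulo types (a) and (b), the elements of $X$ are interchangeable, and so are those of $Y$. We replace them by two nodes $\xi$ and $\eta$. The variables $\sigma_{xx'}$ and $\sigma_{yy'}$ become the squared lengths $s$ and $t$.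
\item \emph{Solve the collapsed problem} (Sections~\ref{sec:division} and~\ref{sec:filtered}). It differs from a full model by one equation, $\lambda_\xi\cdot\lambda_\eta=0$. The ideals are no longer principal, and the argument of Example~\ref{ex:prime} is replaced by a divisibility statement for this inner product.
\item \emph{Lift} (Section~\ref{sec:lift}). A power of $s$ can be lifted to $Q$ only if enough distinct elements of $X$ are available, so step 2 is carried out with control of the exponents of $s$ and $t$.
\end{enumerate}

\section{Background}\label{sec:background}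

\subsection{The vertex grading}

Give $\sigma_{vw}$ degree $1$ at $v$ and at $w$ and degree $0$ at all other nodes. This grades $Q$ by $\mathbb N^V$; homogeneous elements are called \emph{multihomogeneous}. If $\lambda_{vk}$ has degree $1$ at $v$, then $\Phi$ preserves degrees, so $I(G)$ is spanned by multihomogeneous elements. An off-diagonal minor $\det\Sigma_{R,C}$ has degree $1$ at each node of $R\cup C$, and a pentad has degree $2$ at each of its five nodes. We use the following fact several times.

\begin{lemma}\label{lem:support}
Let $I$ be an ideal generated by a set $\Gamma$ of multihomogeneous polynomials, and let $f\in I$ be multihomogeneous of degree $\delta$. Then $f$ is a linear combination of products $hg$ with $h$ a monomial, $g\in\Gamma$ and $\deg h+\deg g=\delta$. In particular $\deg g\le\delta$ at every node.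
\end{lemma}

\begin{proof}
Write $f$ as a linear combination of products $hg$ and take the component of degree $\delta$.
\end{proof}

\subsection{The pentad as an eliminant}

\begin{lemma}\label{lem:pentad}
Let $\sigma_{11}$ be a further indeterminate. Put $T=\sigma_{23}\sigma_{45}-\sigma_{24}\sigma_{35}$, $T'=\sigma_{23}\sigma_{45}-\sigma_{25}\sigma_{34}$ and
\[
\Delta=\det\begin{pmatrix}\sigma_{11}&\sigma_{13}&\sigma_{14}\\ \sigma_{12}&\sigma_{23}&\sigma_{24}\\ \sigma_{15}&\sigma_{35}&\sigma_{45}\end{pmatrix},\qquad
\Delta'=\det\begin{pmatrix}\sigma_{11}&\sigma_{13}&\sigma_{15}\\ \sigma_{12}&\sigma_{23}&\sigma_{25}\\ \sigma_{14}&\sigma_{34}&\sigma_{45}\end{pmatrix},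
\]
the minors with rows $1,2,5$, columns $1,3,4$, and with rows $1,2,4$, columns $1,3,5$.
\begin{itemize}
\item[(i)] $\mathrm{Pent}=T\Delta'-T'\Delta$.
\item[(ii)] The monomials of $\mathrm{Pent}$ are the $12$ Hamiltonian cycles of the complete graph on $\{1,\dots,5\}$, and a permutation of $1,\dots,5$ multiplies $\mathrm{Pent}$ by its sign. In particular, (i) holds up to sign with any of the five nodes in the role of $1$.
\end{itemize}
\end{lemma}

\begin{proof}
To the three perfect matchings of $\{2,3,4,5\}$, indexed by the partner of $2$, attach
\begin{align*}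
\mu_3&=\sigma_{23}\sigma_{45}, & \nu_3&=\sigma_{23}\sigma_{14}\sigma_{15}+\sigma_{45}\sigma_{12}\sigma_{13},\\
\mu_4&=\sigma_{24}\sigma_{35}, & \nu_4&=\sigma_{24}\sigma_{13}\sigma_{15}+\sigma_{35}\sigma_{12}\sigma_{14},\\
\mu_5&=\sigma_{25}\sigma_{34}, & \nu_5&=\sigma_{25}\sigma_{13}\sigma_{14}+\sigma_{34}\sigma_{12}\sigma_{15}.
\end{align*}
In \eqref{eq:pentad}, terms $3,5,7,9$ add up to $\mu_3(\nu_5-\nu_4)$, terms $1,6,8,12$ to $\mu_4(\nu_3-\nu_5)$, and terms $2,4,10,11$ to $\mu_5(\nu_4-\nu_3)$. Hence
\begin{equation}\label{eq:pentdet}
\mathrm{Pent}=\det\begin{pmatrix}1&1&1\\ \nu_3&\nu_4&\nu_5\\ \mu_3&\mu_4&\mu_5\end{pmatrix}=(\mu_3-\mu_5)(\nu_3-\nu_4)-(\mu_3-\mu_4)(\nu_3-\nu_5).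
\end{equation}
Expansion along the first row gives
\[
\Delta=\sigma_{11}T-\sigma_{13}(\sigma_{12}\sigma_{45}-\sigma_{24}\sigma_{15})+\sigma_{14}(\sigma_{12}\sigma_{35}-\sigma_{23}\sigma_{15})=\sigma_{11}T-(\nu_3-\nu_4),
\]
\[
\Delta'=\sigma_{11}T'-\sigma_{13}(\sigma_{12}\sigma_{45}-\sigma_{25}\sigma_{14})+\sigma_{15}(\sigma_{12}\sigma_{34}-\sigma_{23}\sigma_{14})=\sigma_{11}T'-(\nu_3-\nu_5).
\]
Since $T=\mu_3-\mu_4$ and $T'=\mu_3-\mu_5$, the terms $\sigma_{11}TT'$ cancel in $T\Delta'-T'\Delta$, and what remains is the right side of \eqref{eq:pentdet}. This proves (i).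

For (ii), a permutation of $\{2,3,4,5\}$ permutes the pairs $(\mu_a,\nu_a)$ as it permutes the matchings. A transposition fixes one matching and exchanges the other two, so it exchanges two columns in \eqref{eq:pentdet}. Thus $\mathrm{Pent}$ is alternating under the symmetric group $\mathfrak S_4$ of $\{2,3,4,5\}$. Its first monomial is the cycle $1,2,4,5,3$. A Hamiltonian cycle is an ordering of $2,3,4,5$ up to reversal, so there are $12$ of them and $\mathfrak S_4$ permutes them transitively. Hence the $12$ monomials of $\mathrm{Pent}$ are these cycles, and an $\mathfrak S_4$-alternating combination of the cycles is determined by one coefficient. Now consider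
\[
f=\sum_{\theta\in\mathfrak S_5}\operatorname{sgn}(\theta)\,\theta(\sigma_{12}\sigma_{23}\sigma_{34}\sigma_{45}\sigma_{15}).
\]
It is an $\mathfrak S_5$-alternating combination of the cycles. It is nonzero, because the stabilizer of the pentagon consists of $5$-cycles, products of two transpositions and the identity, all of which are even. So $\mathrm{Pent}$ is a scalar multiple of $f$.
\end{proof}

\begin{lemma}\label{lem:easy}
$J(G)\subseteq I(G)$.
\end{lemma}

\begin{proof}
The minors were treated in Section~\ref{sec:intro}. For a pentad, extend $\Phi$ by $\sigma_{11}\mapsto\lambda_1\cdot\lambda_1$. Then $\Delta$ and $\Delta'$ map to $3\times3$ minors of $\Lambda\Lambda^{\top}$, which vanish, and Lemma~\ref{lem:pentad}(i) applies.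
\end{proof}

\subsection{Two theorems}

\begin{theorem}[Brouwer and Draisma \cite{BD}]\label{thm:BD}
For every finite set $W$, the kernel of the map $\mathbb R[\sigma_{ww'}:w\ne w'\in W]\to\mathbb R[\lambda_{w1},\lambda_{w2}:w\in W]$, $\sigma_{ww'}\mapsto\lambda_{w1}\lambda_{w'1}+\lambda_{w2}\lambda_{w'2}$, is generated by the off-diagonal $3\times3$ minors and the pentads.
\end{theorem}

The result of \cite{BD} is this statement for a countably infinite index set. The finite case follows from Lemma~\ref{lem:support}: if the degree of $f$ is supported on $W$, only generators supported on $W$ occur.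

\begin{theorem}[Weyl, first fundamental theorem for $O_2$]\label{thm:FFT}
Let $O_2(\mathbb R)$ act simultaneously on vectors $\lambda_w\in\mathbb R^2$, $w\in W$. The algebra of invariant polynomials in the coordinates of the $\lambda_w$ is generated by the inner products $\lambda_w\cdot\lambda_{w'}$ with $w,w'\in W$, including $w=w'$.
\end{theorem}

\section{One factor, with some entries missing}\label{sec:toric}

Twice in the proof a family of vectors lies on a line, so that inner products become products $b_ib_j$ of numbers, and only some of these products are available: once the pairs inside $S$ are excluded, once some of the diagonal entries. The next lemma covers both situations. For $N=L=\emptyset$ it says that the ideal of the one-factor model is generated by the off-diagonal $2\times2$ minors.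

\begin{lemma}\label{lem:toric}
Let $U,N$ be disjoint finite sets and $L\subseteq U$. Call a pair $\{i,j\}$ of distinct elements of $U\cup N$ \emph{allowed} if $i,j$ are not both in $N$, and call a loop $\{i,i\}$ allowed if $i\in L$. Let $z_{ij}=z_{ji}$ be variables indexed by the allowed pairs and loops. If two monomials $m,m'$ have the same degree at every vertex (a loop counts twice), then $m-m'$ lies in the ideal generated by the minors
\[
z_{ik}z_{jl}-z_{il}z_{jk},\qquad i\ne j,\quad k\ne l,\quad ik,\ jl,\ il,\ jk\text{ allowed}.
\]
Consequently these minors generate the kernel of the map $z_{ij}\mapsto b_ib_j$.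
\end{lemma}

\begin{proof}
A \emph{swap} replaces a factor $z_{ik}z_{jl}$ of a monomial by $z_{il}z_{jk}$, provided that $il$ and $jk$ are allowed. It preserves all vertex degrees and changes the monomial by a multiple of a listed minor, or not at all if $i=j$ or $k=l$. The monomials $m,m'$ have the same number of factors, namely half the sum of the degrees. By induction on this number it suffices to transform $m$ by swaps into a monomial that shares a factor with $m'$.

Choose a factor $z_{ij}$ of $m'$ as follows. If some vertex of $N$ has positive degree, take $j\in N$ and $i\in U$; otherwise take any factor. In both cases $i\in U$, and either $j\in N$ or no factor of $m$ meets $N$. Suppose that $z_{ij}\nmid m$.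

The monomial $m$ has two different factor occurrences $z_{ia}$ and $z_{jb}$. For $i\ne j$ this holds because both vertices have positive degree and no factor contains both; for $i=j$ because the degree at $i$ is at least $2$ and $m$ has no loop at $i$. The swap $z_{ia}z_{jb}\to z_{ij}z_{ab}$ finishes the proof if $ab$ is allowed. The vertices $a,b$ are not both in $N$: if $j\in N$ then $b\in U$, and otherwise no factor meets $N$. So the only obstruction is $a=b\in U\setminus L$.

Assume that this obstruction occurs for every choice of the two occurrences. Then there is one vertex $a\in U\setminus L$ such that every factor of $m$ that contains $i$ or $j$ equals $z_{ia}$ or $z_{ja}$, and $z_{ia}z_{ja}$ divides $m$. Since $z_{ij}\nmid m$, we have $a\ne i,j$.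

Suppose first that $m$ has a factor $z_{cd}$ with $c,d\ne a$. Then $c,d\notin\{i,j\}$. The swap $z_{ia}z_{cd}\to z_{ic}z_{ad}$ is possible, because $i,a\in U$, $i\ne c$ and $a\ne d$. The factor $z_{ja}$ is still present, and the swap $z_{ic}z_{ja}\to z_{ij}z_{ac}$ is possible, because $a\in U$ and $a\ne c$. It produces $z_{ij}$.

Otherwise every factor of $m$ contains $a$, exactly once since there is no loop at $a$. So the degree at $a$ equals the number of factors. A factor of $m'$ contains $a$ at most once, so every factor of $m'$ contains $a$. This contradicts $z_{ij}\mid m'$.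

For the last assertion, a map that sends monomials to monomials has its kernel spanned by the differences of monomials with the same image, and here the image of a monomial records its vertex degrees.
\end{proof}

\begin{remark}
The shape of the set of allowed pairs matters. If the allowed pairs are the edges of a hexagon, then $z_{12}z_{34}z_{56}-z_{23}z_{45}z_{16}$ is in the kernel, but there is no minor of the above form, since it would require a $4$-cycle.
\end{remark}

\section{Collapsing $X$ and $Y$}\label{sec:collapse}

Let $\xi,\eta$ be two new symbols and $W=S\cup\{\xi,\eta\}$. Let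
\[
P=\mathbb R[s,\,t,\,u_i,\,v_i,\,\sigma_{ij}: i\in S,\ j\in S\setminus\{i\}],
\]
and arrange the variables in the symmetric matrix $\hat\Sigma$ indexed by $W$ with entries
\[
\hat\sigma_{\xi\xi}=s,\quad\hat\sigma_{\eta\eta}=t,\quad\hat\sigma_{\xi\eta}=0,\quad\hat\sigma_{\xi i}=u_i,\quad\hat\sigma_{\eta i}=v_i,\quad\hat\sigma_{ij}=\sigma_{ij}.
\]
The entries $\hat\sigma_{ii}$, $i\in S$, are left undefined and never used. The \emph{collapse} is the homomorphism $\pi\colon Q\to P$ that renames every element of $X$ as $\xi$ and every element of $Y$ as $\eta$:
\[
\sigma_{xx'}\mapsto s,\quad\sigma_{yy'}\mapsto t,\quad\sigma_{xi}\mapsto u_i,\quad\sigma_{yi}\mapsto v_i,\quad\sigma_{ij}\mapsto\sigma_{ij}\qquad(i,j\in S),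
\]
and that sends all variables of type (a), that is, the $\sigma_{xy}$ and the $\sigma_{vw}$ with $v$ or $w$ in $O$, to $0$. The collapsed model is given by
\[
\Psi\colon P\to\mathbb R[a,b,\alpha_i,\beta_i],\quad s\mapsto a^2,\ \ t\mapsto b^2,\ \ u_i\mapsto a\alpha_i,\ \ v_i\mapsto b\beta_i,\ \ \sigma_{ij}\mapsto\alpha_i\alpha_j+\beta_i\beta_j .
\]
It turns $\hat\Sigma$ into the Gram matrix of $\lambda_\xi=(a,0)$, $\lambda_\eta=(0,b)$, $\lambda_i=(\alpha_i,\beta_i)$. Let $K=\ker\Psi$. This is a prime ideal with $s,t\notin K$.

The \emph{bidegree} of a monomial of $P$ counts the occurrences of $\xi$ and of $\eta$: the variables $s,u_i,t,v_i,\sigma_{ij}$ have bidegrees $(2,0)$, $(1,0)$, $(0,2)$, $(0,1)$, $(0,0)$. The map $\Psi$ sends an element of bidegree $(D,E)$ to a polynomial that is homogeneous of degree $D$ in $a$ and $E$ in $b$, so $K$ is bihomogeneous. For $d\in\mathbb N^X$ and $e\in\mathbb N^Y$ let $Q_{d,e}$ be the span of the monomials of $Q$ whose vertex degrees on $X$ and $Y$ are $d$ and $e$, and put $D=\sum_xd_x$, $E=\sum_ye_y$. Every element of $\pi(Q_{d,e})$ has bidegree $(D,E)$.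

\begin{lemma}\label{lem:transfer}
For $f\in Q_{d,e}$ we have $f\in I(G)$ if and only if $\pi f\in K$.
\end{lemma}

\begin{proof}
Identify $\alpha_i=\lambda_{i1}$, $\beta_i=\lambda_{i2}$ for $i\in S$, and let $\Psi_1$ be $\Psi$ followed by $a=b=1$. Put $c_x=\lambda_{x1}$, $c_y=\lambda_{y2}$, and $c_v=1$ for $v\in S\cup O$. Then $\Phi(\sigma_{vw})=c_vc_w\,\Psi_1\pi(\sigma_{vw})$ for every variable: both sides equal $\lambda_{x1}\lambda_{x'1}$ for $\sigma_{xx'}$, $\lambda_{x1}\alpha_i$ for $\sigma_{xi}$, $\lambda_{y2}\lambda_{y'2}$ for $\sigma_{yy'}$, $\lambda_{y2}\beta_i$ for $\sigma_{yi}$, $\alpha_i\alpha_j+\beta_i\beta_j$ for $\sigma_{ij}$, and $0$ for type (a). Multiplying, we get $\Phi(f)=\prod_xc_x^{d_x}\prod_yc_y^{e_y}\cdot\Psi_1\pi(f)$ for $f\in Q_{d,e}$. Also $\Psi\pi(f)=a^Db^E\,\Psi_1\pi(f)$. So each of $\Phi(f)$ and $\Psi\pi(f)$ vanishes if and only if $\Psi_1\pi(f)$ does.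
\end{proof}

\begin{lemma}\label{lem:kerpi}
$\ker\pi\cap Q_{d,e}$ is contained in the ideal generated by types (a) and (b).
\end{lemma}

\begin{proof}
The map $\pi$ sends a monomial to $0$ if it contains a variable of type (a), and to a monomial otherwise. So $\ker\pi\cap Q_{d,e}$ is spanned by monomials divisible by a variable of type (a) and by differences $m-m'$ of monomials of $Q_{d,e}$ without such variables and with $\pi m=\pi m'$. Factor $m=m_Sm_Xm_Y$, where $m_S$ collects the factors $\sigma_{ij}$ with $i,j\in S$, $m_X$ the factors $\sigma_{xx'},\sigma_{xi}$, and $m_Y$ the factors $\sigma_{yy'},\sigma_{yi}$; factor $m'$ in the same way. From $\pi m=\pi m'$ we get $m_S=m'_S$, and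
\[
m-m'=m_Sm_Y(m_X-m_X')+m_Sm'_X(m_Y-m'_Y).
\]
The monomials $m_X,m'_X$ have the same degree $d_x$ at $x\in X$ and the same degree at $i\in S$, namely the exponent of $u_i$ in $\pi m$. By Lemma~\ref{lem:toric} with $U=X$, $N=S$, $L=\emptyset$, the difference $m_X-m'_X$ lies in the ideal generated by the minors $\det\Sigma_{R,C}$ with $R,C\subseteq X\cup S=A_1$ of size $2$ in which every row index differs from every column index and no row index and column index are both in $S$. Such a minor is off-diagonal, and either $R\subseteq X$, or $R$ meets $S$ and then $C\subseteq X$. Up to transposition it is of type (b). The same argument with $U=Y$ applies to $m_Y-m'_Y$.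
\end{proof}

The restriction to a fixed degree $(d,e)$ is essential in both lemmas: $\pi$ kills $\sigma_{xi}-\sigma_{x'i}$, which does not vanish on the model. It also restricts the image of $\pi$. A factor $s$ comes from $\sigma_{xx'}$ with $x\ne x'$, so the exponent of $s$ is bounded in terms of $d$. View $d$ as the multiset in which $x$ occurs $d_x$ times, and put
\[
p(d)=\min\bigl(\lfloor D/2\rfloor,\ D-\max\nolimits_xd_x\bigr),
\]
with $p(d)=0$ if $D=0$. Define $p(e)$ in the same way. For $p,q\in\mathbb N\cup\{\infty\}$ let $P^{p,q}$ be the span of the monomials of $P$ in which $s$ has exponent at most $p$ and $t$ has exponent at most $q$.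

\begin{lemma}\label{lem:pairing}
One can choose $c$ disjoint pairs of unequal elements from the multiset $d$ if and only if $c\le p(d)$. Consequently $\pi(Q_{d,e})\subseteq P^{p(d),p(e)}$.
\end{lemma}

\begin{proof}
Suppose that $c$ such pairs exist. Then $2c\le D$. Each pair contains an element different from a fixed $x_1$ of maximal multiplicity, so $c\le D-\max_xd_x$.

Conversely let $1\le c\le p(d)$. We claim that $\sum_x\min(d_x,c)\ge2c$. If all $d_x\le c$, the sum is $D\ge2c$. If two of the $d_x$ are at least $c$, they contribute $2c$. If exactly one $d_x$ is at least $c$, the sum is $c+(D-\max_xd_x)\ge2c$. So there is a sub-multiset of size $2c$ with all multiplicities at most $c$. List it with equal elements adjacent and pair position $k$ with position $k+c$ for $k=1,\dots,c$. A block of equal elements has length at most $c$, so it cannot contain both positions.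

The factors $\sigma_{xx'}$ of a monomial of $Q_{d,e}$ are disjoint pairs of unequal elements of $d$, and the factors $\sigma_{yy'}$ are such pairs in $e$. This gives the last assertion.
\end{proof}

By these lemmas, $I(G)\cap Q_{d,e}$ is, modulo types (a) and (b), determined by $K\cap P^{p(d),p(e)}$. Generators of the ideal $K$ are not enough to describe this space, as the pentad shows. Take a pentad of $\hat\Sigma$ with $\xi$ in the role of $1$. By Lemma~\ref{lem:pentad} it equals $T\Delta'-T'\Delta$, so it is redundant in $K$; but $\Delta$ and $\Delta'$ contain $s$. The pentad has degree $2$ in $\xi$. If $d$ consists of two different elements $x_1,x_2$, then $p(d)=1$, and $\Delta,\Delta'$ are images of off-diagonal minors with $x_1$ as a row index and $x_2$ as a column index. If $d$ consists of two copies of $x_1$, then $p(d)=0$, no element of $\pi(Q_{d,e})$ contains $s$, and the expression cannot be lifted. We therefore need to write each element of $K\cap P^{p,q}$ in terms of generators without exceeding the exponents $p$ and $q$ in any summand. This is Proposition~\ref{prop:filtered}.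

\section{Dividing by an inner product}\label{sec:division}

To pass from a full model on $W$ to the collapsed model we impose $\lambda_\xi\cdot\lambda_\eta=0$. A polynomial function of the vectors that vanishes on this hypersurface is divisible by $\lambda_\xi\cdot\lambda_\eta$. The difficulty is that the function is given as a polynomial in certain inner products, with most squared lengths excluded, and we need the quotient to be of the same kind.

Let $W$ be a finite set with two distinct elements $\xi,\eta$. Let $\mathcal R=\mathbb R[\lambda_{w1},\lambda_{w2}:w\in W]$ and $\gamma_{ww'}=\lambda_w\cdot\lambda_{w'}\in\mathcal R$. For $Z\subseteq W$ let $C_Z\subseteq\mathcal R$ be the subalgebra generated by all $\gamma_{ww'}$ with $w\ne w'$ and the $\gamma_{ww}$ with $w\in Z$.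

\begin{proposition}\label{prop:division}
$\gamma_{\xi\eta}\mathcal R\cap C_Z=\gamma_{\xi\eta}C_Z$ for every $Z\subseteq W$.
\end{proposition}

\begin{proof}
The inclusion $\supseteq$ holds because $\gamma_{\xi\eta}\in C_Z$. We prove $\subseteq$ by descending induction on $|Z|$, removing one squared length at a time.

For $Z=W$, the algebra $C_W$ is the algebra of $O_2(\mathbb R)$-invariants by Theorem~\ref{thm:FFT}. If $\gamma_{\xi\eta}f$ is invariant, then $\gamma_{\xi\eta}(\phi f-f)=0$ for all $\phi\in O_2(\mathbb R)$, so $f$ is invariant because $\mathcal R$ is a domain. Hence $f\in C_W$.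

Let $z\in W\setminus Z$ and assume the statement for $Z\cup\{z\}$. Note that $C_{Z\cup\{z\}}=C_Z[\gamma_{zz}]$. To detect $\gamma_{zz}$ we use a degeneration in which $\gamma_{zz}$ has a pole and all generators of $C_Z$ stay finite: let $\lambda_z$ go to infinity along the first axis and shrink the first coordinates of the other vectors at the same rate. Let $B=\mathbb R[b_w,c_w:w\in W\setminus\{z\}]$ and define $\tau\colon\mathcal R\to B[\epsilon,\epsilon^{-1}]$ by $\lambda_z\mapsto(\epsilon^{-1},0)$ and $\lambda_w\mapsto(\epsilon c_w,b_w)$ for $w\neq z$. Then
\[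
\gamma_{zz}\mapsto\epsilon^{-2},\qquad\gamma_{zw}\mapsto c_w,\qquad\gamma_{ww'}\mapsto b_wb_{w'}+\epsilon^2c_wc_{w'}\qquad(w,w'\ne z).
\]
So $\tau(C_Z)\subseteq B[\epsilon]$. Let $\tau_0\colon C_Z\to B$ be $\tau$ followed by $\epsilon=0$, and let $\mathfrak t=\ker\tau_0$, a prime ideal of $C_Z$. We establish three facts.

\emph{(A) The ideal $\mathfrak t$ is generated by the elements $T=\gamma_{ik}\gamma_{jl}-\gamma_{il}\gamma_{jk}$ with $i\ne j$, $k\ne l$ in $W\setminus\{z\}$ in which an entry $\gamma_{ww}$ occurs only for $w\in Z$.} Map a polynomial ring with one variable $z_{ww'}$ for each generator $\gamma_{ww'}$ of $C_Z$ onto $C_Z$. Its composition with $\tau_0$ sends $z_{zw}\mapsto c_w$ and $z_{ww'}\mapsto b_wb_{w'}$ for $w,w'\neq z$, and $\mathfrak t$ is the image of the kernel of this composition. Since the $c_w$ are independent variables, a polynomial is in the kernel if and only if its coefficients with respect to the $z_{zw}$ are in the kernel of $z_{ww'}\mapsto b_wb_{w'}$. Lemma~\ref{lem:toric} with $U=W\setminus\{z\}$, $N=\emptyset$, $L=Z$ gives the claim.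

\emph{(B) $\gamma_{zz}\mathfrak t\subseteq C_Z$.} For $T$ as in (A), the minor of the Gram matrix $(\gamma_{ww'})$ with rows $z,i,j$ and columns $z,k,l$ vanishes, since the vectors lie in a plane. Expanding it along the first row,
\[
\gamma_{zz}T=\gamma_{zk}(\gamma_{iz}\gamma_{jl}-\gamma_{il}\gamma_{jz})-\gamma_{zl}(\gamma_{iz}\gamma_{jk}-\gamma_{ik}\gamma_{jz})\in C_Z .
\]
By (A), every element of $\mathfrak t$ is a $C_Z$-linear combination of such $T$.

\emph{(C) If $\sum_{k=0}^ng_k\gamma_{zz}^k\in C_Z$ with $g_k\in C_Z$ and $n\ge1$, then $g_n\in\mathfrak t$.} The image under $\tau$ is $\sum_k\tau(g_k)\epsilon^{-2k}$ with $\tau(g_k)\in B[\epsilon]$. The coefficient of $\epsilon^{-2n}$ is $\tau_0(g_n)$, and it vanishes because the image lies in $B[\epsilon]$.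

Now let $f\in\mathcal R$ with $\gamma_{\xi\eta}f\in C_Z$. By the induction hypothesis, and since $\mathcal R$ is a domain, $f\in C_Z[\gamma_{zz}]$. Write $f=\sum_{k=0}^ng_k\gamma_{zz}^k$ with $g_k\in C_Z$ and $n$ minimal, and suppose $n\ge1$. Fact (C), applied to $\gamma_{\xi\eta}f=\sum_k(\gamma_{\xi\eta}g_k)\gamma_{zz}^k$, gives $\gamma_{\xi\eta}g_n\in\mathfrak t$. But $\tau_0(\gamma_{\xi\eta})$ equals $b_\xi b_\eta$ if $z\notin\{\xi,\eta\}$, $c_\eta$ if $z=\xi$, and $c_\xi$ if $z=\eta$, so $\gamma_{\xi\eta}\notin\mathfrak t$. As $\mathfrak t$ is prime, $g_n\in\mathfrak t$, and $g_n\gamma_{zz}\in C_Z$ by (B). Writing $g_n\gamma_{zz}^n=(g_n\gamma_{zz})\gamma_{zz}^{n-1}$ gives an expression of $f$ of degree $n-1$ in $\gamma_{zz}$, a contradiction. So $n=0$ and $f\in C_Z$.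
\end{proof}

\begin{remark}
The property $\gamma_{\xi\eta}\notin\mathfrak t$ cannot be dropped. For a nonzero $T$ as in (A), we have $T\gamma_{zz}\in T\mathcal R\cap C_Z$ by (B), but $T\gamma_{zz}\notin TC_Z$, because $\tau(\gamma_{zz})=\epsilon^{-2}$ shows $\gamma_{zz}\notin C_Z$.
\end{remark}

\section{The collapsed ideal with bounded exponents}\label{sec:filtered}

We return to $W=S\cup\{\xi,\eta\}$ and the ideal $K\subseteq P$. Let $\mathcal G$ be the family of the following polynomials $g\in P$, each with two numbers $\varepsilon_s(g),\varepsilon_t(g)\in\{0,1\}$ that bound its degrees in $s$ and $t$: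
\begin{itemize}
\item the minors $\det\hat\Sigma_{R,C}$ with $|R|=|C|=3$ and $R\cap C\subseteq\{\xi,\eta\}$, where $\varepsilon_s=1$ exactly if $\xi\in R\cap C$ and $\varepsilon_t=1$ exactly if $\eta\in R\cap C$;
\item the pentads of $\hat\Sigma$ on $5$-element subsets $\Pi\subseteq W$, where $\varepsilon_s=\varepsilon_t=0$.
\end{itemize}
Each $g\in\mathcal G$ is bihomogeneous. Its degree in $\xi$ is the number of sets among $R,C$ that contain $\xi$, respectively $2$ or $0$ according as $\xi\in\Pi$ or not; likewise for $\eta$. Since $\Psi(\hat\Sigma)$ is a Gram matrix of vectors in the plane, the minors lie in $K$, and then so do the pentads, by the argument of Lemma~\ref{lem:easy}.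

A product $hg$ with $h$ a monomial of $P$ and $g\in\mathcal G$ is \emph{$(p,q)$-admissible} if
\[
\deg_sh+\varepsilon_s(g)\le p\qquad\text{and}\qquad\deg_th+\varepsilon_t(g)\le q .
\]
Let $\mathcal G^{p,q}$ be the span of the $(p,q)$-admissible products and $K^{p,q}=K\cap P^{p,q}$. Then $\mathcal G^{p,q}\subseteq K^{p,q}$.

\begin{proposition}\label{prop:filtered}
$K^{p,q}=\mathcal G^{p,q}$ for all $p,q\in\mathbb N\cup\{\infty\}$.
\end{proposition}

For $p,q\in\{0,\infty\}$ the space $P^{p,q}$ is a polynomial ring and $K^{p,q}$ is an ideal in it. We treat these four cases first and then interpolate between them.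

\subsection{The four extreme cases}

For $Z\subseteq\{\xi,\eta\}$ let $P_Z\subseteq P$ be the polynomial ring generated by the $u_i,v_i,\sigma_{ij}$, by $s$ if $\xi\in Z$, and by $t$ if $\eta\in Z$. For $Z=\emptyset,\{\xi\},\{\eta\},\{\xi,\eta\}$ this is $P^{0,0},P^{\infty,0},P^{0,\infty},P^{\infty,\infty}$. Adjoin a variable $\sigma_{\xi\eta}$, and let $\Sigma^{+}$ be the matrix $\hat\Sigma$ with the entry $\hat\sigma_{\xi\eta}=0$ replaced by $\sigma_{\xi\eta}$. Let $\Theta_Z\colon P_Z[\sigma_{\xi\eta}]\to\mathcal R$ send the variable in position $(w,w')$ of $\Sigma^+$ to $\gamma_{ww'}$. Its image is $C_Z$. Its kernel $I_Z$ is the ideal of the full two-factor model on $W$ in which the diagonal entries indexed by $Z$ are also observed. Theorem~\ref{thm:BD} knows no diagonal entries; polarization turns a diagonal entry $\sigma_{\xi\xi}$ into an off-diagonal entry between two copies of $\xi$.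

\begin{lemma}\label{lem:polar}
The ideal $I_Z$ is generated by the $3\times3$ minors $\det\Sigma^+_{R,C}$ with $R\cap C\subseteq Z$ and the pentads of $\Sigma^+$.
\end{lemma}

\begin{proof}
These polynomials lie in $I_Z$ as before. Let $F\in I_Z$. Since $\Theta_Z$ respects the vertex grading, we may assume that $F$ is homogeneous of some degree $D_z$ at each $z\in Z$. For each $z\in Z$ take new vertices $z_1,\dots,z_{D_z}$, called the \emph{copies} of $z$, and let $\tilde W$ consist of $W\setminus Z$ and all copies. In a monomial of $F$ the index $z$ occurs $D_z$ times, twice in each factor $s$ or $t$. Replace these occurrences by the copies of $z$ according to a bijection, do this for each $z\in Z$, and average over all choices of bijections. Extending linearly, we obtain a polynomial $\tilde F$ in the variables $\sigma_{ww'}$, $w\ne w'\in\tilde W$. It has degree $1$ at each copy and is invariant under permuting the copies of each $z$. Let $\rho$ be the homomorphism to $P_Z[\sigma_{\xi\eta}]$ that renames each copy of $z$ as $z$; for example, $\sigma_{\xi_1\xi_2}\mapsto s$. Then $\rho(\tilde F)=F$.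

We claim that $\tilde F$ vanishes on the full model on $\tilde W$. Substitute $\sigma_{ww'}=\lambda_w\cdot\lambda_{w'}$ and fix real values for the vectors $\lambda_w$, $w\in W\setminus Z$. The result is a function $\beta$ of the vectors indexed by the copies. It is linear in each of them and symmetric in the copies of each $z$, and it vanishes when, for every $z\in Z$, all copies of $z$ carry the same vector, since it then equals a value of $\Theta_Z(F)=0$. Recall that a symmetric multilinear form $\beta(\omega_1,\dots,\omega_D)$ with $\beta(\omega,\dots,\omega)=0$ for all $\omega$ is zero, because $D!\,\beta(\omega_1,\dots,\omega_D)$ is the coefficient of $\theta_1\cdots\theta_D$ in $\beta(\omega,\dots,\omega)$ for $\omega=\sum_k\theta_k\omega_k$. If $|Z|\le 1$, this proves the claim. If $Z=\{\xi,\eta\}$, apply it first to the copies of $\xi$, with all copies of $\eta$ carrying the same fixed vector, and then to the copies of $\eta$, with arbitrary fixed vectors at the copies of $\xi$.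

By Theorem~\ref{thm:BD} and Lemma~\ref{lem:support}, $\tilde F$ is a linear combination of products $hg$, where $g$ is an off-diagonal $3\times3$ minor or a pentad on $\tilde W$ of degree at most $1$ at each copy. A pentad has degree $2$ at its nodes, so it involves no copy, and $\rho$ fixes it. If $g=\det\Sigma_{R,C}$ and $R$ contains two copies of the same $z$, then the two rows become equal under $\rho$ and $\rho(g)=0$; the same holds for $C$. Otherwise $\rho(g)$ is a minor of $\Sigma^+$ whose row and column sets meet only in $Z$. Applying $\rho$ gives the required expression of $F$.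
\end{proof}

\begin{lemma}\label{lem:corners}
$K^{p,q}=\mathcal G^{p,q}$ for $p,q\in\{0,\infty\}$.
\end{lemma}

\begin{proof}
Let $Z$ be such that $P_Z=P^{p,q}$, let $F\in K\cap P_Z$ and $H=\Theta_Z(F)\in C_Z$. Substituting $\lambda_\xi=(a,0)$, $\lambda_\eta=(0,b)$, $\lambda_i=(\alpha_i,\beta_i)$ in $H$ gives $\Psi(F)=0$. If real vectors satisfy $\lambda_\xi\ne0$ and $\lambda_\xi\cdot\lambda_\eta=0$, a rotation moves $\lambda_\xi$ to the first axis and hence $\lambda_\eta$ to the second. Since $H$ is invariant under rotations, it vanishes at all such points.

We show that $\gamma_{\xi\eta}=\lambda_{\xi1}\lambda_{\eta1}+\lambda_{\xi2}\lambda_{\eta2}$ divides $H$ in $\mathcal R$. Division with respect to the variable $\lambda_{\eta1}$ gives $\lambda_{\xi1}^nH=g\gamma_{\xi\eta}+H_0$ with $H_0$ free of $\lambda_{\eta1}$. Given real values of the other variables with $\lambda_{\xi1}\ne0$, choose $\lambda_{\eta1}$ so that $\gamma_{\xi\eta}=0$; then $H=0$, so $H_0=0$ at these values. Thus $H_0$ vanishes on a nonempty open set and is zero. The polynomial $\gamma_{\xi\eta}$ is irreducible, being of degree $1$ in $\lambda_{\eta1}$ with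 coprime coefficients $\lambda_{\xi1}$ and $\lambda_{\xi2}\lambda_{\eta2}$, and it does not divide $\lambda_{\xi1}$. So it divides $H$.

By Proposition~\ref{prop:division}, $H=\gamma_{\xi\eta}\Theta_Z(F')$ for some $F'\in P_Z[\sigma_{\xi\eta}]$, that is, $F-\sigma_{\xi\eta}F'\in I_Z$. Write $F-\sigma_{\xi\eta}F'$ in terms of the generators of Lemma~\ref{lem:polar} and set $\sigma_{\xi\eta}=0$. This expresses $F$ as a linear combination of products $hg$, with $h\in P_Z$ a monomial and $g\in\mathcal G$ a pentad or a minor with $R\cap C\subseteq Z$. If $p=0$, then $\xi\notin Z$, so $\deg_sh=0$ and $\varepsilon_s(g)=0$; if $p=\infty$ there is no condition on $s$. The same holds for $q$ and $t$. So the products are $(p,q)$-admissible.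
\end{proof}

\subsection{Interpolation}

An element of $K^{p,q}$ has a representation in which $s$ may occur to a power that is too high. The next proof lowers this power one step at a time: the top terms cancel, and what they leave behind is $s^p$ times an element of $K$ that is free of $s$.

\begin{lemma}\label{lem:descent}
Fix $q\in\mathbb N\cup\{\infty\}$. If $K^{0,q}=\mathcal G^{0,q}$ and $K^{\infty,q}=\mathcal G^{\infty,q}$, then $K^{p,q}=\mathcal G^{p,q}$ for all $p$.
\end{lemma}

\begin{proof}
All these spaces are spanned by elements that are homogeneous in $\xi$. Fix a degree $D$ in $\xi$ and argue by descending induction on $p\in\mathbb N$. If $p\ge D/2$, the bound $p$ imposes no condition in degree $D$: a monomial has $2\deg_s\le D$, and a product $hg$ has $2\deg_sh+2\varepsilon_s(g)\le D$, because $\varepsilon_s(g)=1$ means that $g$ has degree $2$ in $\xi$. So the claim follows from the case $p=\infty$.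

Assume the claim for $p+1$ and let $F\in K^{p,q}$ have degree $D$ in $\xi$. Then $F$ is a linear combination of $(p+1,q)$-admissible products. Let $F_0\in\mathcal G^{p,q}$ be the part formed by the $(p,q)$-admissible ones. In the others $\deg_sh+\varepsilon_s(g)=p+1$, so
\[
F-F_0=\sum\nolimits_1s^{p+1}h'g+\sum\nolimits_2s^ph'(sA_g-B_g),
\]
where each $h'$ is a scalar times a monomial free of $s$, the first sum contains the $g$ with $\varepsilon_s(g)=0$, which are free of $s$, and the second sum contains the $g=sA_g-B_g$ with $\varepsilon_s(g)=1$ and $A_g,B_g$ free of $s$. Both $F$ and $F_0$ lie in $P^{p,q}$, so the coefficient $\sum_1h'g+\sum_2h'A_g$ of $s^{p+1}$ vanishes. Hence $F-F_0=-s^pH$ with $H=\sum_2h'B_g$. The polynomial $H$ is free of $s$, and $\deg_t(h'B_g)\le\deg_th'+\varepsilon_t(g)\le q$, so $H\in P^{0,q}$. Since $s^pH\in K$, the ideal $K$ is prime and $s\notin K$, we get $H\in K^{0,q}=\mathcal G^{0,q}$. Multiplying a $(0,q)$-admissible product by $s^p$ gives a $(p,q)$-admissible product. So $s^pH\in\mathcal G^{p,q}$ and $F\in\mathcal G^{p,q}$.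
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:filtered}]
Lemma~\ref{lem:corners} and Lemma~\ref{lem:descent} with $q=0$ and $q=\infty$ give $K^{p,0}=\mathcal G^{p,0}$ and $K^{p,\infty}=\mathcal G^{p,\infty}$ for all $p$. Exchanging $\xi$ with $\eta$ preserves $K$ and $\mathcal G$ and exchanges $p$ with $q$, so Lemma~\ref{lem:descent} also holds with the roles of $p$ and $q$ exchanged. Applying it for each fixed $p$ gives the proposition.
\end{proof}

\section{Lifting to $G$}\label{sec:lift}

Fix $d\in\mathbb N^X$, $e\in\mathbb N^Y$, and put $p=p(d)$, $q=p(e)$.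

\begin{lemma}\label{lem:lift}
Every $(p,q)$-admissible product $hg$ of bidegree $(D,E)$ equals $\pi(w)$ for some $w\in Q_{d,e}$ in the ideal generated by types (c) and (d).
\end{lemma}

\begin{proof}
The degree $D$ of $hg$ in $\xi$ is the number of \emph{slots} for $\xi$: two for each factor $s$ of $h$, one for each factor $u_i$ of $h$, and one for each of $R,C$ that contains $\xi$, respectively two if $\xi\in\Pi$. A \emph{filling} is a bijection from the slots to the multiset $d$ such that the two slots of a factor $s$ receive unequal elements, the two slots of a minor with $\xi\in R\cap C$ receive unequal elements, and the two slots of a pentad with $\xi\in\Pi$ receive equal elements. Fillings for $\eta$ by the multiset $e$ are defined in the same way. Suppose that fillings for $\xi$ and for $\eta$ exist. Replacing $\xi$ and $\eta$ in each slot by the assigned element turns $h$ into a monomial $\tilde h$ of $Q$. It turns $R,C$ into disjoint subsets of $A_1\cup A_2$, each with at most one element of $X$ and of $Y$, respectively $\Pi$ into a $5$-element set as in (d). Let $\tilde g$ be the corresponding minor of type (c)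 or pentad of type (d). Then $w=\tilde h\tilde g\in Q_{d,e}$, and $\pi(w)=hg$, because $\pi$ maps the entries of $\Sigma$ that occur in $\tilde g$ to the corresponding entries of $\hat\Sigma$. It remains to find fillings. The conditions for $\xi$ and $\eta$ are independent and symmetric.

\emph{Minors.} A filling for $\xi$ requires $\deg_sh+\varepsilon_s(g)\le p$ disjoint pairs of unequal elements of $d$, which exist by Lemma~\ref{lem:pairing}. The remaining elements are assigned arbitrarily to the remaining slots. The same holds for $\eta$.

\emph{Pentads, reducible case.} Let $g$ be the pentad on $\Pi$. Suppose that $\xi\in\Pi$ and $\deg_sh<p$. Lemma~\ref{lem:pentad} with $\xi$ in the role of $1$ gives $hg=\pm(hT\Delta'-hT'\Delta)$. Here $\Delta,\Delta'\in\mathcal G$ are minors with $R\cap C=\{\xi\}$, so $\varepsilon_s=1$ and $\varepsilon_t=0$, and $T,T'$ involve only off-diagonal entries of $\hat\Sigma$, so they are free of $s$ and $t$. Thus $hg$ is a linear combination of $(p,q)$-admissible products with minors, of bidegree $(D,E)$, and the previous case applies. The same holds if $\eta\in\Pi$ and $\deg_th<q$.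

\emph{Pentads, remaining case.} Now $\xi\notin\Pi$ or $\deg_sh=p$, and $\eta\notin\Pi$ or $\deg_th=q$. We fill the slots for $\xi$; those for $\eta$ are filled in the same way. If $\xi\notin\Pi$, we need $\deg_sh\le p$ pairs of unequal elements, which exist by Lemma~\ref{lem:pairing}. Let $\xi\in\Pi$ and $\deg_sh=p$. Counting slots gives $D\ge2p+2$, so $p<\lfloor D/2\rfloor$, and the definition of $p(d)$ forces $p=D-\max_xd_x$. Let $x_1$ have maximal multiplicity $d_{x_1}=D-p\ge p+2$. Exactly $p$ elements of $d$ differ from $x_1$. Pair each of them with a copy of $x_1$ and use these pairs for the factors $s$. The remaining $D-2p\ge2$ elements all equal $x_1$, so any assignment of them gives equal elements to the two slots of the pentad.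
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Theorem~\ref{thm:refined}(i)]
Let $J'$ be the ideal generated by types (a)--(d). Then $J'\subseteq J(G)\subseteq I(G)$ by Lemma~\ref{lem:easy}, and it suffices to show $I(G)\subseteq J'$. Let $f\in I(G)$. Since $I(G)$ is spanned by multihomogeneous elements, we may assume $f\in Q_{d,e}$ for some $d,e$. By Lemmas~\ref{lem:transfer} and~\ref{lem:pairing}, $\pi f\in K^{p,q}$ with $p=p(d)$, $q=p(e)$. By Proposition~\ref{prop:filtered}, $\pi f=\sum_\nu c_\nu h_\nu g_\nu$ with scalars $c_\nu$ and $(p,q)$-admissible products, and we may keep only the products of bidegree $(D,E)$. (If $X=\emptyset$, then $D=0$ and these products do not involve $\xi$; likewise for $Y$.) Lemma~\ref{lem:lift} gives $w_\nu\in J'\cap Q_{d,e}$ with $\pi w_\nu=h_\nu g_\nu$. Then $f-\sum_\nu c_\nu w_\nu\in\ker\pi\cap Q_{d,e}\subseteq J'$ by Lemma~\ref{lem:kerpi}. Hence $f\in J'$.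
\end{proof}

\section{Minimal generators}\label{sec:minimal}

Types (a), (b), (c), (d) have degrees $1,2,3,5$. By Theorem~\ref{thm:refined}(i), an element of $I(G)$ of degree at most $k$ lies in the ideal generated by those of the polynomials (a)--(d) that have degree at most $k$. Two consequences will be used. First, if none of the polynomials (a)--(d) has degree $k$, then $I(G)$ has no minimal generator of degree $k$. Second, the elements of $I(G)$ of degree at most $2$ generate the ideal $\langle M_{\le1}(G)\rangle$: they lie in the ideal generated by types (a) and (b), which belong to $M_{\le1}(G)$, and conversely $M_{\le1}(G)$ consists of elements of $I(G)$ of degree at most $2$.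

\begin{proof}[Proof of Theorem~\ref{thm:refined}(ii)]
Let $\Pi$ be a $5$-element set as in (d). If its pentad were not a minimal generator, it would lie in the ideal generated by types (a)--(c), and by Lemma~\ref{lem:support} in the ideal generated by those among them that are supported on $\Pi$. Type (b) needs two elements of $X$ or two of $Y$, and type (c) needs six nodes. Type (a) contributes at most one variable $\sigma_{xy}$. Each of the $10$ edges of the complete graph on $\Pi$ lies on $12\cdot5/10=6$ Hamiltonian cycles, so six monomials of the pentad are not divisible by $\sigma_{xy}$. This is a contradiction.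

Let $\Pi\subseteq V$ be any other $5$-element set. Its pentad lies in $I(G)$, so by Lemma~\ref{lem:support} it lies in the ideal generated by the polynomials (a)--(d) supported on $\Pi$. None of them has type (c), and none has type (d), since the only $5$-element subset of $\Pi$ is $\Pi$ itself. Types (a) and (b) belong to $M_{\le1}(G)$.
\end{proof}

For cubics we need a way to show that a minor is not in $\langle M_{\le1}(G)\rangle$. The collapse provides it.

\begin{lemma}\label{lem:separate}
The map $\pi$ sends $M_{\le1}(G)$ to $0$ and sends no minor of type (c) to $0$.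
\end{lemma}

\begin{proof}
Let $R,C$ be disjoint with $r(R,C)\le1$. If $r(R,C)=0$, every entry of $\Sigma_{R,C}$ is of type (a) and maps to $0$. If $r(R,C)=1$, then, up to transposition and exchange of $h_1,h_2$, we have $A_2\cap R=\emptyset$, so $R\subseteq X\cup O$. A row indexed by an element of $O$ maps to $0$. Two rows indexed by elements of $X$ have the same image, since $\pi(\sigma_{xw})$ is $s$, $u_w$ or $0$ according as $w\in X$, $w\in S$ or $w\in Y\cup O$. So every $2\times2$ minor of $\Sigma_{R,C}$ maps to $0$.

A minor of type (c) maps to a minor $\det\hat\Sigma_{R,C}$ with $|R|=|C|=3$ and $R\cap C\subseteq\{\xi,\eta\}$. If two different positions $(w,w')$ and $(w'',w''')$ of $\hat\Sigma_{R,C}$ hold the same variable, then $w''=w'$, $w'''=w$ and $w\ne w'$, so $\{w,w'\}=R\cap C=\{\xi,\eta\}$; but this entry is $0$. Hence the nonzero entries are distinct variables, and no cancellation occurs among the six terms of the determinant. There are at most two zero entries, in positions $(\xi,\eta)$ and $(\eta,\xi)$, and each occurs in two of the six terms. At least two terms survive.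
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(iii)]
A $5$-element set as in (d) exists if and only if $|S|+\min(1,|X|)+\min(1,|Y|)\ge5$. If it exists, its pentad is a minimal generator by (ii). If not, none of the polynomials (a)--(d) has degree $5$.

Sets $R,C$ as in (c) exist if and only if $|S|+\min(2,|X|)+\min(2,|Y|)\ge6$. Indeed, $R\cup C$ is a $6$-element subset of $A_1\cup A_2$ with at most two elements of $X$ and at most two of $Y$. Conversely, given such a subset, put its elements of $X$ on different sides, do the same with its elements of $Y$, and fill both sides up to size $3$ with the elements of $S$. If $R,C$ exist, the minor $\det\Sigma_{R,C}$ is not in $\langle M_{\le1}(G)\rangle$ by Lemma~\ref{lem:separate}, so it is not in the ideal generated by the elements of $I(G)$ of degree at most $2$, and it is a minimal generator of degree $3$. If they do not exist, none of the polynomials (a)--(d) has degree $3$.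

None of the polynomials (a)--(d) has degree $4$ or degree greater than $5$. If neither inequality holds, types (a) and (b) generate $I(G)$, so $I(G)=\langle M_{\le1}(G)\rangle$.
\end{proof}

\begin{remark}
Define $I(G)$ over a field $F$ as the kernel of $\Phi$ with coefficients in $F$. The map $\Phi$ and all generators are defined over $\mathbb Q$, and kernels of linear maps commute with field extension. In each degree, the dimensions of $I(G)$, of $\mathfrak mI(G)$ and of the ideals generated by our polynomials are therefore the same over $\mathbb R$, over $\mathbb Q$ and over any field $F\supseteq\mathbb Q$, and membership of a polynomial with rational coefficients in one of these ideals does not depend on the field. So Theorems~\ref{thm:main} and~\ref{thm:refined} hold over every field of characteristic $0$.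
\end{remark}

\begin{thebibliography}{9}

\bibitem{BD}
A.~E. Brouwer and J.~Draisma, \emph{Equivariant Gr\"obner bases and the Gaussian two-factor model}, Math. Comp. \textbf{80} (2011).

\bibitem{DGPS}
Mathias Drton, Alexandros Grosdos, Irem Portakal and Nils Sturma, \emph{Algebraic Sparse Factor Analysis}, arXiv:2312.14762 (2023).

\end{thebibliography}
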